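# Coactions of discrete groups and the C\*-envelope: which groups lift?

Throughout, $G$ is a discrete group, all tensor products of operator algebras are minimal (spatial), "ideal" means closed two-sided ideal, "c.i." means completely isometric, and "ucp" means unital completely positive.

## 1. Group C\*-algebras, coactions, C\*-envelopes

**Full group C\*-algebra.** $\mathrm C^*(G)$ is the universal C\*-algebra generated by unitaries $u_g$, $g\in G$, with $u_gu_h=u_{gh}$. Unitary representations of $G$ correspond to unital $*$-representations of $\mathrm C^*(G)$, and we use the same letter for both. Three maps will be used all the time: the comultiplication $\Delta:\mathrm C^*(G)\to\mathrm C^*(G)\otimes\mathrm C^*(G)$, $\Delta(u_g)=u_g\otimes u_g$; the trivial character $\varepsilon$, $\varepsilon(u_g)=1$; the canonical trace $\tau_0$, with $\tau_0(u_e)=1$ and $\tau_0(u_g)=0$ for $g\ne e$. The trace $\tau_0$ is a vector state of the left regular representation $\lambda$ on $\ell^2(G)$. For a subgroup $H\le G$ we have $\mathrm C^*(H)\subseteq\mathrm C^*(G)$ canonically.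

*Example.* For $G=\mathbb Z$, $\mathrm C^*(\mathbb Z)=C(\mathbb T)$ with $u_n=z^n$. Then $\Delta f(z,w)=f(zw)$, $\varepsilon$ is evaluation at $1$, and $\tau_0$ is integration against normalized Lebesgue measure.

**Coaction.** A *coaction* of $G$ on a (possibly nonselfadjoint) operator algebra $\mathcal A$ is a c.i. homomorphism $\delta:\mathcal A\to\mathcal A\otimes\mathrm C^*(G)$ with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ such that the spectral subspaces
$$\mathcal A_g=\{a\in\mathcal A:\delta(a)=a\otimes u_g\},\qquad g\in G,$$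
have norm dense linear span in $\mathcal A$. The triple $(\mathcal A,G,\delta)$ is a *cosystem*. A coaction on a C\*-algebra is defined in the same way, with $\delta$ a $*$-homomorphism. Note that $\mathcal A_g\mathcal A_h\subseteq\mathcal A_{gh}$, so a coaction is a grading by $G$ with a norm condition.

*Example.* Let $A(\mathbb D)\subseteq C(\mathbb T)$ be the disc algebra, the closed span of $z^n$, $n\ge0$. Put $\delta(f)(z,w)=f(zw)$, that is, $z^n\mapsto z^n\otimes u_n$. This is a coaction of $\mathbb Z$: it is c.i. because $(z,w)\mapsto zw$ maps $\mathbb T^2$ onto $\mathbb T$, and the spectral subspaces are $\mathbb Cz^n$ for $n\ge0$ and $0$ for $n<0$.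

**C\*-cover and C\*-envelope.** A *C\*-cover* of $\mathcal A$ is a C\*-algebra $\mathcal C$ with a c.i. homomorphism $\mathcal A\to\mathcal C$ whose image generates $\mathcal C$. For unital $\mathcal A$ the C\*-envelope $(\mathrm C^*_{\rm env}(\mathcal A),\iota)$ is the smallest C\*-cover, in the following sense.

**(F1)** (Hamana) If $\mathcal A$ is unital and $\mathcal C$ is a C\*-cover, there is a largest ideal $I$ of $\mathcal C$ such that $\mathcal A\to\mathcal C/I$ is c.i. (the *Shilov ideal*), and $\mathrm C^*_{\rm env}(\mathcal A)=\mathcal C/I$. In particular, if $J$ is an ideal of $\mathrm C^*_{\rm env}(\mathcal A)$ and $\mathcal A\to\mathrm C^*_{\rm env}(\mathcal A)/J$ is c.i., then $J=0$.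

If $\mathcal A$ is not unital, $\mathrm C^*_{\rm env}(\mathcal A)$ is the C\*-algebra generated by $\mathcal A$ in $\mathrm C^*_{\rm env}(\mathcal A^1)$, where $\mathcal A^1$ is the unitization.

*Example.* $C(\overline{\mathbb D})$ and $C(\mathbb T)$ are both C\*-covers of $A(\mathbb D)$. A quotient of $C(\mathbb T)$ has the form $C(K)$ with $K\subseteq\mathbb T$ closed. If a point $w\in\mathbb T$ is missing from $K$, then $(1+\bar wz)/2$ has norm $1$ in $A(\mathbb D)$ but norm less than $1$ on $K$. So the Shilov ideal of $A(\mathbb D)$ in $C(\mathbb T)$ is $0$ and $\mathrm C^*_{\rm env}(A(\mathbb D))=C(\mathbb T)$. Similarly, the upper triangular $2\times2$ matrices have C\*-envelope $M_2$, because they generate $M_2$ and $M_2$ is simple.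

We need one more fact about envelopes.

**(F2)** (Dritschel–McCullough, J. Operator Theory 53 (2005); Arveson, J. Amer. Math. Soc. 21 (2008).) For unital $\mathcal A$ there is a faithful unital $*$-representation $\pi:\mathrm C^*_{\rm env}(\mathcal A)\to B(H)$ such that $\pi$ is the only ucp map $\psi:\mathrm C^*_{\rm env}(\mathcal A)\to B(H)$ with $\psi\iota=\pi\iota$.

*Example.* Let $C(\mathbb T)$ act on $L^2(\mathbb T)$ by multiplication operators $\pi(f)=M_f$. If $\psi$ is ucp and $\psi(z)=M_z$, then $\psi$ sends the unitary $z$ to a unitary. By Choi's multiplicative domain theorem, $\psi$ is multiplicative on $\mathrm C^*(z)=C(\mathbb T)$, so $\psi=\pi$.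

Finally we recall two textbook facts. A unital completely contractive map from a unital subspace $X$ of a unital C\*-algebra $D$ into $B(H)$ extends to a ucp map $D\to B(H)$ (Arveson). Every ucp map $D\to B(H)$ is the compression to $H$ of a $*$-representation of $D$ on a larger space $\tilde H\supseteq H$ (Stinespring).

## 2. Weak containment, property (T), RFD algebras, HS-traces

**Weak containment.** For unitary representations, $\pi\prec\mu$ means $\ker\mu\subseteq\ker\pi$ in $\mathrm C^*(G)$. We write $1$ for the trivial representation, so $1\prec\mu$ means $\ker\mu\subseteq\ker\varepsilon$.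

*Example.* For $G=\mathbb Z$, $\lambda$ is faithful on $C(\mathbb T)$, so $1\prec\lambda$, although $\lambda$ has no nonzero invariant vector.

The relation $1\prec\mu$ has a concrete meaning, which we will use twice.

**Lemma 1.** Let $\mu$ be a nonzero unitary representation of $G$ and $\Sigma\ni e$ a symmetric generating set.

(a) If for every finite $F\subseteq\Sigma$ and every $\kappa>0$ there is a unit vector $\xi$ with $\|\mu(s)\xi-\xi\|<\kappa$ for all $s\in F$, then $1\prec\mu$.

(b) If this fails, there are a finite $F_0\subseteq\Sigma$ containing $e$ and a $c>0$ with $\big\|\sum_{s\in F_0}\mu(s)\big\|\le|F_0|-c$; and then $1\not\prec\mu$.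

*Proof.* (a) Since $\|\mu(st)\xi-\xi\|\le\|\mu(t)\xi-\xi\|+\|\mu(s)\xi-\xi\|$ and $\Sigma$ generates $G$, almost invariant unit vectors exist for every finite subset of $G$. If $\xi$ is a unit vector that is $\kappa$-invariant under the $g$ occurring in a finite sum $\sum a_gu_g$, then $|\sum a_g|=\|\sum a_g\xi\|\le\|\sum a_g\mu(g)\|+\kappa\sum|a_g|$. Letting $\kappa\to0$ gives $|\varepsilon(x)|\le\|\mu(x)\|$ for $x$ in the span of the $u_g$, hence for all $x\in\mathrm C^*(G)$. So $\ker\mu\subseteq\ker\varepsilon$.

(b) If the condition fails for $F$ and $\kappa$, put $F_0=F\cup\{e\}$. For each unit vector $\xi$ there is $s\in F_0$ with $\|\mu(s)\xi-\xi\|\ge\kappa$; then $s\ne e$ and $\|\xi+\mu(s)\xi\|^2=4-\|\xi-\mu(s)\xi\|^2\le4-\kappa^2$. Estimating the other $|F_0|-2$ terms trivially, $\|\sum_{F_0}\mu(s)\xi\|\le|F_0|-2+\sqrt{4-\kappa^2}=|F_0|-c$ with $c=2-\sqrt{4-\kappa^2}>0$. If $1\prec\mu$, then $\varepsilon$ would factor through $\mu(\mathrm C^*(G))$, and $|F_0|=\varepsilon(\sum_{F_0}u_s)\le\|\sum_{F_0}\mu(s)\|<|F_0|$, a contradiction. $\square$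

**Property (T).** $G$ has *property (T)* if every unitary representation $\mu$ with $1\prec\mu$ has a nonzero invariant vector. (By Lemma 1 this is the usual definition by almost invariant vectors.) Discrete groups with (T) are finitely generated.

*Example.* Finite groups have (T): if $\|\mu(g)\xi-\xi\|<1$ for all $g$ and a unit vector $\xi$, then the average of the $\mu(g)\xi$ is invariant and nonzero. $\mathbb Z$ does not have (T), by the example above. $\mathrm{SL}_n(\mathbb Z)$, $n\ge3$, has (T).

**RFD.** A C\*-algebra is *residually finite dimensional* (RFD) if its finite-dimensional representations separate its points.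

*Example.* $C(\mathbb T)=\mathrm C^*(\mathbb Z)$ is RFD through evaluations. If $G$ is finite, $\mathrm C^*(G)$ is finite-dimensional, hence RFD.

**Essential ideal.** An ideal is *essential* if its annihilator is $0$.

*Example.* In $C([0,1])$ the functions vanishing at $0$ form an essential ideal. In $\mathbb C\oplus\mathbb C$ the ideal $\mathbb C\oplus0$ is not essential; its annihilator is $0\oplus\mathbb C$.

**HS-trace.** A state $\tau$ on $\mathrm C^*(G)$ is an *HS-trace* if there are a unitary representation $w$ of $G$ on $K$ and a net of unit vectors $\zeta_i\in HS(K)$ (Hilbert–Schmidt operators) with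
$$\|w(g)\zeta_i-\zeta_iw(g)\|_2\to0,\qquad\langle w(g)\zeta_i,\zeta_i\rangle\to\tau(u_g)\qquad(g\in G).$$
Its GNS representation is $(\sigma_\tau,K_\tau,\Omega)$. Such a $\tau$ is indeed tracial: $\langle w(hgh^{-1})\zeta_i,\zeta_i\rangle=\langle w(g)w(h)^*\zeta_i,w(h)^*\zeta_i\rangle$ differs by something tending to $0$ from $\langle w(g)\zeta_iw(h)^*,\zeta_iw(h)^*\rangle=\langle w(g)\zeta_i,\zeta_i\rangle$.

*Example.* Let $\sigma$ be a $d$-dimensional representation. With $w=\sigma$ and the constant net $\zeta=d^{-1/2}1$, which commutes with $\sigma(g)$, we get $\langle\sigma(g)\zeta,\zeta\rangle=\frac1d\mathrm{Tr}\,\sigma(g)$. So the normalized trace of $\sigma$ is an HS-trace. For $\sigma=1$ this is $\varepsilon$.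

## 3. Lifting a coaction to the C\*-envelope

**Lifting.** A coaction $\delta$ of $G$ on $\mathcal A$ *lifts to the C\*-envelope* if there is a coaction $\delta'$ of $G$ on $\mathrm C^*_{\rm env}(\mathcal A)$ with
$$\delta'\circ\iota=(\iota\otimes\mathrm{id}_{\mathrm C^*(G)})\circ\delta .$$
Call $G$ a **lifting group** if every coaction of $G$ on every operator algebra lifts.

*Example.* The coaction $z^n\mapsto z^n\otimes u_n$ on $A(\mathbb D)$ lifts to $\Delta$ on $C(\mathbb T)=\mathrm C^*_{\rm env}(A(\mathbb D))$.

It is known that abelian groups are lifting groups. The question of Dor-On, Kakariadis, Katsoulis, Laca and Li ("C\*-envelopes for operator algebras with a coaction and co-universal C\*-algebras for product systems", arXiv:2012.12435 (2020)) is whether this holds for more general classes of groups: *is every discrete group a lifting group?* The answer is **no**, and here are the results that we will prove.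

**Theorem A.** Suppose $G$ has a nonzero unitary representation $\mu$ such that (i) $\mu\otimes\omega\prec\mu$ for every unitary representation $\omega$; (ii) $1\not\prec\mu$; (iii) $\ker\mu$ is not an essential ideal of $\mathrm C^*(G)$. Then $G$ is not a lifting group. If $G$ is finitely generated, the non-lifting coaction can be taken on a finite-dimensional unital operator algebra.

**Corollary A.** A property (T) group $G$ with $\mathrm C^*(G)$ not RFD is not a lifting group. Such groups exist.

**Theorem B.** If $\bigoplus\{\sigma_\tau:\tau\text{ an HS-trace}\}$ is faithful on $\mathrm C^*(G)$, then $G$ is a lifting group. In particular amenable groups, and groups with $\mathrm C^*(G)$ RFD, are lifting groups.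

**Theorem C.** (a) Subgroups of lifting groups are lifting groups. (b) Directed unions of lifting groups are lifting groups. (c) A property (T) group is a lifting group if and only if $\mathrm C^*(G)$ is RFD. Hence no group containing a property (T) subgroup with non-RFD full C\*-algebra is a lifting group.

These results do not characterize the lifting groups among all discrete groups. By Choi, $\mathrm C^*(G)$ is RFD for free groups $G$, so free groups are lifting groups by Theorem B.

The definition of a lift asks for several things at once. The first lemma reduces them to one.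

**Lemma 2.** Let $E=\mathrm C^*_{\rm env}(\mathcal A)$. If $\delta':E\to E\otimes\mathrm C^*(G)$ is a $*$-homomorphism with $\delta'\iota=(\iota\otimes\mathrm{id})\delta$, then $\delta'$ is a coaction, hence a lift of $\delta$.

*Proof.* For $a\in\mathcal A_g$ we have $\delta'(\iota(a))=\iota(a)\otimes u_g$. Put $E_g=\{x\in E:\delta'(x)=x\otimes u_g\}$. Since $\delta'$ is a $*$-homomorphism, $E_gE_h\subseteq E_{gh}$ and $E_g^*\subseteq E_{g^{-1}}$. So all products of elements of the $\iota(\mathcal A_g)$ and their adjoints lie in spectral subspaces; they span a dense subspace because $\iota(\mathcal A)$ generates $E$. On each $E_g$ the coaction identity and $(\mathrm{id}\otimes\varepsilon)\delta'=\mathrm{id}$ are clear; by continuity they hold on $E$. The second identity makes $\delta'$ injective, hence c.i. $\square$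

## 4. Order two, abelian groups, and the wrong-way arrow

**The group $\mathbb Z/2$ by hand.** Here $\mathrm C^*(\mathbb Z/2)\cong\mathbb C\oplus\mathbb C$ with $u_1=(1,-1)$. Write $a=a_0+a_1$ for the decomposition of $a\in\mathcal A$ into spectral parts. Then
$$\delta(a)=a_0\otimes(1,1)+a_1\otimes(1,-1)=(a,\beta(a)),\qquad\beta(a_0+a_1)=a_0-a_1 .$$
The map $\beta$ is a component of $\delta$, so it is a completely contractive homomorphism; and $\beta^2=\mathrm{id}$, so it is a c.i. automorphism. By the uniqueness of the envelope, $\beta$ extends to an automorphism $\tilde\beta$ of $E$. Then $\delta'(x)=(x,\tilde\beta(x))$ is a lift by Lemma 2.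

**Abelian groups.** The same idea works in general: each character $\gamma$ of $G$ gives $\beta_\gamma=(\mathrm{id}\otimes\gamma)\delta$, $\beta_\gamma(a)=\gamma(g)a$ on $\mathcal A_g$. It has the inverse $\beta_{\bar\gamma}$, so it is a c.i. automorphism, and it extends to $E$; the resulting action of $\widehat G$ dualizes to the lifted coaction.

**Where this stops.** For nonabelian $G$ one would use a unitary representation $w$ on $K$ in place of $\gamma$, and look at $(\mathrm{id}\otimes w)\delta:\mathcal A\to\mathcal A\otimes B(K)$, $a\mapsto a\otimes w(g)$ on $\mathcal A_g$. This is still a completely contractive homomorphism. But if $\dim K>1$ it has no inverse, because $w\otimes\bar w$ is no longer trivial. So nothing says that it extends to a $*$-homomorphism of $E$.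

A second natural try makes the difficulty precise. Let $C$ be the C\*-algebra generated by $(\iota\otimes\mathrm{id})\delta(\mathcal A)$ in $E\otimes\mathrm C^*(G)$. It is a C\*-cover of $\mathcal A$, so the envelope gives a map *into* $E$, namely
$$m=(\mathrm{id}\otimes\varepsilon)|_C:C\to E,\qquad m(\iota(a)\otimes u_g)=\iota(a)\quad(a\in\mathcal A_g).$$
A lift is a map in the opposite direction, and it exists exactly when $m$ is injective. Indeed, if $m$ is injective, $m^{-1}:E\to C\subseteq E\otimes\mathrm C^*(G)$ is a lift by Lemma 2 ($m$ is onto because its range contains $\iota(\mathcal A)$). If $\delta'$ is a lift, then $\delta'(E)=C$ and $m\delta'=\mathrm{id}_E$ (check on $\iota(\mathcal A_g)$), so $m$ is injective. The universal property of $E$ gives no arrow out of $E$; this is the gap that a counterexample must exploit.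

**What a lift would give.** Suppose $\delta'$ is a lift and $\chi$ is a character of some C\*-algebra on which $\delta'$ acts. Then $(\chi\otimes\mathrm{id})\delta'$ is a $*$-homomorphism into $\mathrm C^*(G)$. A coaction $\delta$ on $\mathcal A$ only gives completely contractive maps in this way. We look for an $\mathcal A$ on which such a map is completely contractive but cannot come from a $*$-homomorphism.

## 5. Operator spaces made into algebras, and the rigidity of unitary generators

We need a supply of coactions. The standard triangular trick turns a subspace into an algebra, so that no multiplicative relation has to be checked.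

**Lemma 3.** Let $D$ be a unital C\*-algebra, $\Sigma\subseteq G$ with $e\in\Sigma$, and $v_s\in D$ ($s\in\Sigma$) with $v_e=1$. Let $X=\overline{\rm span}\{v_s:s\in\Sigma\}$ and assume $\mathrm C^*(X)=D$. Suppose $v_s\mapsto v_s\otimes u_s$ extends to a complete contraction $\delta_X:X\to X\otimes\mathrm C^*(G)$. Put
$$\mathcal A=\left\{\begin{pmatrix}\alpha1&x\\0&\beta1\end{pmatrix}:\alpha,\beta\in\mathbb C,\ x\in X\right\}\subseteq M_2(D),\qquad\delta=(\mathrm{id}_{M_2}\otimes\delta_X)|_{\mathcal A}.$$
Then $(\mathcal A,G,\delta)$ is a cosystem, and $\mathrm C^*_{\rm env}(\mathcal A)=M_2(D/L)$ for an ideal $L$ of $D$ such that the quotient map $q:D\to D/L$ is c.i. on $X$. If $\delta$ lifts, there is a unital $*$-homomorphism $\delta'':D/L\to D/L\otimes\mathrm C^*(G)$ with $\delta''(q(v_s))=q(v_s)\otimes u_s$ for all $s\in\Sigma$.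

*Proof.* The map $\mathrm{id}\otimes\varepsilon$ is a completely contractive left inverse of $\delta_X$, so $\delta_X$ is c.i.; it is unital because $v_e=1$. As $1\in X$, we have $\mathcal A\subseteq M_2(X)$, so $\delta$ is c.i. A product in $\mathcal A$ is
$$\begin{pmatrix}\alpha&x\\0&\beta\end{pmatrix}\begin{pmatrix}\alpha'&x'\\0&\beta'\end{pmatrix}=\begin{pmatrix}\alpha\alpha'&\alpha x'+\beta'x\\0&\beta\beta'\end{pmatrix},$$
and elements of $X$ are only multiplied by scalars. Since $\delta_X$ is linear and unital, $\delta$ is a homomorphism into $\mathcal A\otimes\mathrm C^*(G)$. We have $E_{11},E_{22},E_{12}\otimes1\in\mathcal A_e$ and $E_{12}\otimes v_s\in\mathcal A_s$. So the spectral subspaces span a dense subspace, and the coaction identity, clear on each of them, holds on $\mathcal A$.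

$\mathrm C^*(\mathcal A)$ contains $E_{12}\otimes1$ and its adjoint, hence all matrix units, hence $E_{11}\otimes v_s=(E_{12}\otimes v_s)(E_{21}\otimes1)$. So $\mathrm C^*(\mathcal A)=M_2(\mathrm C^*(X))=M_2(D)$. By (F1) the envelope is a quotient of $M_2(D)$ by an ideal, and ideals of $M_2(D)$ have the form $M_2(L)$. Since $\mathcal A\to M_2(D/L)$ is c.i., looking at $E_{12}\otimes x$ shows that $q|_X$ is c.i.

Let $\delta'$ be a lift. It fixes $E_{11}$, $E_{22}$, $E_{12}\otimes1$ in the sense that each $y$ of these goes to $y\otimes1$, and by taking adjoints the same holds for $E_{21}\otimes1$. Therefore $\delta'(E_{11}\otimes d)$ is cut down by $E_{11}$ on both sides and has the form $E_{11}\otimes\delta''(d)$ with $\delta''$ a unital $*$-homomorphism. From $E_{11}\otimes q(v_s)=(E_{12}\otimes q(v_s))(E_{21}\otimes1)$ we get $\delta''(q(v_s))=q(v_s)\otimes u_s$. $\square$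

**Two quotients of $\mathrm C^*(G)$.** From here to the end of Section 6, let $\mu$ be as in Theorem A. Put $C_J=\mu(\mathrm C^*(G))$. Let $I_Z$ be the annihilator of $\ker\mu$, which is nonzero by (iii), and let $p:\mathrm C^*(G)\to C_Z=\mathrm C^*(G)/I_Z$ be the quotient map. We collect what the hypotheses say.

1. *$p\oplus\mu$ is injective.* If $x\in I_Z\cap\ker\mu$, then $x^*x\in I_Z\ker\mu=0$. An injective $*$-homomorphism is c.i., so for $x\in M_n(\mathrm C^*(G))$
$$\|x\|=\max(\|p(x)\|,\|\mu(x)\|).\tag{1}$$
2. *$\varepsilon$ factors through $C_Z$.* By (ii) there is $y\in\ker\mu$ with $\varepsilon(y)\neq0$. For $x\in I_Z$ we have $xy=0$, so $\varepsilon(x)\varepsilon(y)=0$ and $\varepsilon(x)=0$.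
3. *$\tau_0$ factors through a state of $C_J$*, still denoted $\tau_0$. The unitary $\xi\otimes\delta_g\mapsto\mu(g)\xi\otimes\delta_g$ intertwines $1\otimes\lambda$ and $\mu\otimes\lambda$, so $\mu\otimes\lambda$ is a multiple of $\lambda$. By (i), $\lambda\prec\mu$, and $\tau_0$ is a vector state of $\lambda$.
4. *There is a $*$-homomorphism $\delta_J:C_J\to C_J\otimes\mathrm C^*(G)$, $\mu(g)\mapsto\mu(g)\otimes u_g$.* Take $\omega$ in (i) faithful on $\mathrm C^*(G)$.
5. *$G\ne\{e\}$*, since otherwise $1\prec\mu$.

So $C_Z$ sees the trivial character, $C_J$ carries a coaction, and $C_Z$ is a *proper* quotient of $\mathrm C^*(G)$ since $I_Z\ne0$. By Section 4, we want a lift to produce a $*$-homomorphism $C_Z\to\mathrm C^*(G)$, $p(u_g)\mapsto u_g$: composed with $p$ it would be the identity of $\mathrm C^*(G)$, which forces $I_Z=0$.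

**First attempt: $v_s=p(u_s)$ in $D=C_Z$, with $\Sigma$ generating $G$.** Lemma 3 needs $p(u_s)\mapsto p(u_s)\otimes u_s$ to be completely contractive on $X$. It never is. If it were, apply the character of $C_Z$ from item 2 to the first leg: we get a unital complete contraction $X\to\mathrm C^*(G)\subseteq B(H)$, $p(u_s)\mapsto u_s$. Extend it to a ucp map $\Phi$ on $C_Z$ (Arveson). Then $\Phi$ sends the unitaries $p(u_s)$ to unitaries. So they lie in its multiplicative domain, $\Phi$ is a $*$-homomorphism on $C_Z$, and $\Phi p=\mathrm{id}$, contrary to $I_Z\neq0$. The contradiction we hoped to get from a lift already rules out the coaction.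

**Second attempt: $v_s=(p(u_s),\mu(s))$ in $C_Z\oplus C_J$.** By (1) this is just $v_s=u_s$ in $D=\mathrm C^*(G)$, and the coaction exists, as a restriction of $\Delta$. But now it lifts. For the ideal $L$ of Lemma 3, the inverse $q(X)\to X\subseteq\mathrm C^*(G)$, $q(u_s)\mapsto u_s$, extends to a ucp map on $D/L$. It sends unitary generators to unitaries, so it is multiplicative and inverts $q$. So $L=0$, and $\mathrm{id}_{M_2}\otimes\Delta$ is a lift.

Both attempts fail for the same reason: a ucp map that sends unitary generators to unitaries is a $*$-homomorphism. So the generators must not be unitary. We keep the second attempt, but rescale the $C_J$-component by a factor $B$ slightly larger than $1$. Three things then happen. The element $v_s^*v_s=(1,B^2)$ is not a scalar, so the generated C\*-algebra contains $(1,0)$ and splits as $C_Z\oplus C_J$. The coaction on $X$ survives, because a rescaled $\mu(s)$ can be shrunk back by a ucp map. Finally, if $B$ is close to $1$, the $C_J$-component is too small, on suitable elements, to replace the trivial character living on $C_Z$; so the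 envelope still has that character.

## 6. Rescaled unitaries: proof of Theorem A

**Step 1. Choosing the constants and the space $X$.** Fix a symmetric generating set $\Sigma\ni e$ of $G$, finite if $G$ is finitely generated (otherwise, say, $\Sigma=G$). By (ii) and Lemma 1 there are a finite $F_0\subseteq\Sigma$ with $e\in F_0$ and $c>0$ such that
$$\Big\|\sum_{s\in F_0}\mu(s)\Big\|\le|F_0|-c .\tag{2}$$
Fix $B>1$ with
$$B(|F_0|-c)+B-1<|F_0| ,\tag{3}$$
which is possible because at $B=1$ the left side is $|F_0|-c$. In $D=C_Z\oplus C_J$ put
$$v_e=1,\qquad v_s=(p(u_s),\,B\mu(s))\quad(s\in\Sigma\setminus\{e\}),\qquad X=\overline{\rm span}\{v_s:s\in\Sigma\}.$$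
The set $\Sigma\setminus\{e\}$ is not empty, since $G\neq\{e\}$. For $s\ne e$ we have $v_s^*v_s=(1,B^2)$, so
$$z:=(1,0)=\frac{B^2-v_s^*v_s}{B^2-1}\in\mathrm C^*(X).\tag{4}$$
Hence $\mathrm C^*(X)$ contains $(p(u_s),0)$ and $(0,\mu(s))$ for all $s\in\Sigma$, and since $\Sigma$ generates $G$, $\mathrm C^*(X)=D$.

**Step 2. The coaction on $X$.** This step provides the hypothesis of Lemma 3: we show that $v_s\mapsto v_s\otimes u_s$ is well defined and completely contractive on $X$. Put $b_e=1$ and $b_s=B$ for $s\neq e$. Let $x=\sum x_s\otimes v_s$ be a finite sum with $x_s\in M_n$. We must show that both components of $\sum x_s\otimes v_s\otimes u_s$ have norm at most $\|x\|$; this also gives well-definedness.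

*$C_J$-component.* By item 4, $\sum x_s\otimes b_s\mu(s)\otimes u_s=(\mathrm{id}\otimes\delta_J)\big(\sum x_s\otimes b_s\mu(s)\big)$. Its norm is at most $\|\sum x_s\otimes b_s\mu(s)\|\le\|x\|$.

*$C_Z$-component.* The $*$-homomorphism $(p\otimes\mathrm{id})\Delta$ sends $u_s$ to $p(u_s)\otimes u_s$. With (1),
$$\Big\|\sum x_s\otimes p(u_s)\otimes u_s\Big\|\le\Big\|\sum x_s\otimes u_s\Big\|=\max\Big(\Big\|\sum x_s\otimes p(u_s)\Big\|,\Big\|\sum x_s\otimes\mu(s)\Big\|\Big).$$
The first term in the maximum is at most $\|x\|$. For the second, use the map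
$$\Theta:C_J\to C_J,\qquad\Theta(y)=\tfrac1B\,y+\big(1-\tfrac1B\big)\tau_0(y)1 .$$
It is ucp, as a convex combination of ucp maps; $\Theta(1)=1$; and $\Theta(B\mu(s))=\mu(s)$ for $s\neq e$, because $\tau_0(\mu(s))=0$. So $\Theta(b_s\mu(s))=\mu(s)$ for every $s\in\Sigma$, and
$$\Big\|\sum x_s\otimes\mu(s)\Big\|\le\Big\|\sum x_s\otimes b_s\mu(s)\Big\|\le\|x\|.$$

Lemma 3 now gives a cosystem $(\mathcal A,G,\delta)$ with $\mathrm C^*_{\rm env}(\mathcal A)=M_2(D/L)$. If $\Sigma$ is finite, $\dim\mathcal A\le|\Sigma|+2$. The algebra $\mathcal A$ is unital. Write $L=L_Z\oplus L_J$ (every ideal of $C_Z\oplus C_J$ has this form), let $C_Z\to C_Z/L_Z$ be the quotient map, and let $\eta(g)$ be the image of $p(u_g)$.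

**Step 3. The trivial character survives in the envelope.** We show that there is a character $\bar\chi$ of $C_Z/L_Z$ with $\bar\chi(\eta(g))=1$ for all $g\in G$. We do not know $L$; we only know that $q$ is isometric on $X$. So we look for elements of $X$ whose norm can only be attained on the $C_Z$-side.

Let $F$ be finite with $F_0\subseteq F\subseteq\Sigma$, let $m=|F\setminus F_0|$ and $t>0$. Put $c_s=1$ for $s\in F_0$, $c_s=t$ for $s\in F\setminus F_0$, and $x=\sum_{s\in F}c_sv_s\in X$. As $\varepsilon$ factors through $C_Z$ (item 2),
$$\|x\|\ge\Big\|\sum_Fc_sp(u_s)\Big\|\ge\sum_Fc_s=|F_0|+tm .$$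
Since $c_e=1$, the $C_J$-component of $x$ is $B\sum_Fc_s\mu(s)-(B-1)1$. By (2) its norm is at most
$$B(|F_0|-c)+Btm+B-1,$$
which by (3) is less than $|F_0|+tm$ if $t$ is small enough. Fix such a $t$. Since $q$ is isometric on $X$, $\|q(x)\|\ge|F_0|+tm$, and the $C_J/L_J$-component of $q(x)$ is too small. Hence the $C_Z/L_Z$-component has norm at least $\sum_Fc_s$. In particular $C_Z/L_Z\ne0$; by the triangle inequality, $\|\sum_Fc_s\eta(s)\|=\sum_Fc_s$.

Represent $C_Z/L_Z$ faithfully and unitally on a Hilbert space, and choose unit vectors $\xi_n$ with $\|\sum_Fc_s\eta(s)\xi_n\|\to\sum_Fc_s$. For $s\in F\setminus\{e\}$ the triangle inequality, applied to the remaining terms, gives $\|c_e\xi_n+c_s\eta(s)\xi_n\|\to c_e+c_s$. Squaring, $\mathrm{Re}\langle\eta(s)\xi_n,\xi_n\rangle\to1$, that is, $\|\eta(s)\xi_n-\xi_n\|\to0$. Since $F$ was an arbitrary finite subset of $\Sigma$ containing $F_0$, Lemma 1(a) applies to the unitary representation $\eta$: $\varepsilon$ factors through $\eta(\mathrm C^*(G))=C_Z/L_Z$. The factored character is $\bar\chi$.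

**Step 4. No lift.** Suppose $\delta$ lifts, and take $\delta'':D/L\to D/L\otimes\mathrm C^*(G)$ from Lemma 3, with $\delta''(q(v_s))=q(v_s)\otimes u_s$. By (4), $q(z)=(B^2-q(v_s)^*q(v_s))/(B^2-1)$ for any $s\in\Sigma\setminus\{e\}$, and $\delta''(q(v_s)^*q(v_s))=q(v_s)^*q(v_s)\otimes1$. So
$$\delta''(q(z))=q(z)\otimes1 .$$
Regard $\bar\chi$ as a character of $D/L=C_Z/L_Z\oplus C_J/L_J$ through the first summand, and put $\Xi=(\bar\chi\otimes\mathrm{id})\delta'':D/L\to\mathrm C^*(G)$. This is a $*$-homomorphism with
$$\Xi(q(z))=1,\qquad\Xi(q(v_s))=\bar\chi(\eta(s))u_s=u_s .$$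
Since $v_sz=(p(u_s),0)$, we get $\Xi(q(p(u_s),0))=u_s$ for $s\in\Sigma$. So $y\mapsto\Xi(q(y,0))$ is a unital $*$-homomorphism $C_Z\to\mathrm C^*(G)$ that sends $p(u_s)$ to $u_s$ for the generators $s$, hence $p(u_g)$ to $u_g$ for all $g\in G$. Composed with $p$ it is the identity of $\mathrm C^*(G)$. Thus $p$ is injective and $I_Z=0$, contrary to (iii). $\blacksquare$

## 7. Infinite-dimensional representations of property (T) groups: Corollary A

Let $G$ have (T) with $\mathrm C^*(G)$ not RFD. Then $G$ is infinite, and it is finitely generated. We need a representation $\mu$ that absorbs tensor products, stays away from $1$, and leaves some room in $\mathrm C^*(G)$. The candidate is the largest representation without finite-dimensional pieces.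

**Step 1. Definition of $\mu$.** Let $\mathcal J$ be the class of unitary representations with no nonzero finite-dimensional subrepresentation. It is closed under subrepresentations. It is closed under direct sums: a nonzero finite-dimensional subrepresentation of a sum projects to a nonzero finite-dimensional subrepresentation of some summand. Let $\mu$ be the direct sum of representatives of all (nonzero) cyclic representations in $\mathcal J$. Then $\mu\in\mathcal J$. Every $\pi\in\mathcal J$ is a direct sum of cyclic representations in $\mathcal J$, so $\pi\prec\mu$.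

The representation $\mu$ is nonzero because $\lambda\in\mathcal J$: if $\lambda$ contained a finite-dimensional $\sigma\neq0$, then $\lambda\otimes\bar\sigma$ would contain $\sigma\otimes\bar\sigma$, which has a nonzero invariant vector. But $\lambda\otimes\bar\sigma$ is a multiple of $\lambda$, which has no nonzero invariant vector since $G$ is infinite.

**Step 2. Condition (i): $\mu$ absorbs tensor products.** Let $\pi\in\mathcal J$, let $\omega$ be any representation, and suppose $\pi\otimes\omega$ contains a finite-dimensional $\sigma\neq0$. Then $\pi\otimes(\omega\otimes\bar\sigma)$ has a nonzero invariant vector. Read as a Hilbert–Schmidt operator, it is a nonzero Hilbert–Schmidt intertwiner $T$ from $\overline{\omega\otimes\bar\sigma}$ to $\pi$. The operator $TT^*\ne0$ is compact, positive and commutes with $\pi(G)$, so its eigenspaces for nonzero eigenvalues are finite-dimensional and $\pi$-invariant, and at least one is nonzero. This contradicts $\pi\in\mathcal J$. So $\mu\otimes\omega\in\mathcal J$, and $\mu\otimes\omega\prec\mu$ by Step 1.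

**Step 3. Condition (ii): $1\not\prec\mu$.** An invariant vector would span a one-dimensional subrepresentation, so $\mu$ has no nonzero invariant vectors. By (T), $1\not\prec\mu$.

**Step 4. Condition (iii): $\ker\mu$ is not essential.** Let $I_F$ be the intersection of the kernels of all finite-dimensional representations; $I_F\neq0$ since $\mathrm C^*(G)$ is not RFD. An irreducible representation is either finite-dimensional, and then kills $I_F$, or infinite-dimensional. In the second case it lies in $\mathcal J$, is weakly contained in $\mu$, and kills $\ker\mu$. So every irreducible representation kills $I_F\cap\ker\mu$, whence $I_F\cap\ker\mu=0$ and $I_F\cdot\ker\mu=0$. The annihilator of $\ker\mu$ contains $I_F\ne0$.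

Theorem A applies, and since $G$ is finitely generated the non-lifting coaction can be taken on a finite-dimensional unital operator algebra.

**Step 5. Such groups exist.** Let $G$ be finitely generated with $\mathrm C^*(G)$ RFD. Then finite-dimensional unitary representations separate the points of $G$. Their images are finitely generated linear groups, hence residually finite (Malcev). So $G$ is residually finite. Consequently every property (T) group that is not residually finite satisfies the hypotheses of Corollary A. Examples are the following.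

* Infinite simple Kac–Moody groups over finite fields with property (T) (Caprace–Rémy, Invent. Math. 176 (2009)). An infinite simple group is not residually finite.
* The preimage $\widetilde\Gamma$ of $\mathrm{Sp}_{2n}(\mathbb Z)$, $n\ge2$, in the universal cover of $\mathrm{Sp}_{2n}(\mathbb R)$. It is not residually finite (Deligne, C. R. Acad. Sci. Paris 287 (1978)), and it has (T), being a lattice in a group with (T) (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Ch. 1.7 and 3.5).

The groups $\mathrm{SL}_n(\mathbb Z)$, $n\ge3$, are residually finite, but they also qualify: they have (T), and $\mathrm C^*(\mathrm{SL}_n(\mathbb Z))$ is not RFD (Bekka, Forum Math. 11 (1999)). $\blacksquare$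

## 8. Passing to unital algebras

For the positive results we first show that we may assume $\mathcal A$ unital and $\delta(1)=1\otimes1$. Let $(\mathcal A,G,\delta)$ be a cosystem.

**If $\mathcal A$ is unital, then $\delta(1)=1\otimes1$.** Let $P=\delta(1)$. For $a\in\mathcal A_g$ and $h\in G$ we have $a\otimes u_h=\delta(a)(1\otimes u_{g^{-1}h})$, so
$$P(a\otimes u_h)=\delta(1)\delta(a)(1\otimes u_{g^{-1}h})=a\otimes u_h .$$
By density $P$ is a left unit of $\mathcal A\otimes\mathrm C^*(G)$, so $P=P(1\otimes1)=1\otimes1$. In particular $1\in\mathcal A_e$.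

**If $\mathcal A$ is not unital, pass to $\mathcal A^1$.** The element $1\otimes1\in\mathcal A^1\otimes\mathrm C^*(G)$ is not in $\delta(\mathcal A)$; otherwise it would be a unit for $\delta(\mathcal A)$, and $\mathcal A$ would be unital because $\delta$ is an injective homomorphism. Meyer's theorem (J. Operator Theory 46 (2001)) says that a completely contractive homomorphism of a non-unital operator algebra has a completely contractive unital extension to the unitization. Applied to $\delta$ and to $\delta^{-1}$ on $\delta(\mathcal A)$, it shows that $\delta$ extends to a unital c.i. homomorphism $\mathcal A^1\to\mathcal A^1\otimes\mathrm C^*(G)$. This is a coaction: adjoining $1$ to the spectral subspace for $e$ keeps the density, and the coaction identity holds on $1$. If it lifts to $\mathrm C^*_{\rm env}(\mathcal A^1)$, the lift sends $a\in\mathcal A_g$ to $a\otimes u_g$. So it maps $\mathrm C^*_{\rm env}(\mathcal A)$, the C\*-algebra generated by $\mathcal A$, into $\mathrm C^*_{\rm env}(\mathcal A)\otimes\mathrm C^*(G)$; by Lemma 2 the restriction is a lift of $\delta$.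

## 9. Undoing $w$ by $\bar w$: proof of Theorem B

Let $\mathcal A$ be unital and $E=\mathrm C^*_{\rm env}(\mathcal A)$. By (F2) we may assume $\mathcal A\subseteq E\subseteq B(H)$ such that $\mathrm{id}_E$ is the only ucp map $E\to B(H)$ that fixes $\mathcal A$ elementwise.

In Section 4 the twist by a character could be undone because $\gamma\bar\gamma=1$. For a $d$-dimensional $w$ the product $w\otimes\bar w$ is not trivial, but it *contains* the trivial representation: on $K\otimes\bar K=HS(K)$ it acts by $\zeta\mapsto w(g)\zeta w(g)^*$, and multiples of the identity operator are fixed. So twisting by $w$ and then by $\bar w$ returns the original representation on a subspace. The uniqueness property of $\mathrm{id}_E$ then controls everything that was lost in between. Approximately invariant Hilbert–Schmidt operators are enough, and this is the definition of an HS-trace.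

**Proposition.** For every HS-trace $\tau$ there is a $*$-representation $\theta_\tau:E\to B(H\otimes K_\tau)$ with $\theta_\tau(a)=a\otimes\sigma_\tau(g)$ for $a\in\mathcal A_g$, $g\in G$.

*Proof.* Let $w,K,\zeta_i$ be as in the definition. Identify $HS(K)=K\otimes\bar K$, where $\xi\otimes\bar\eta$ is the operator $\langle\cdot,\eta\rangle\xi$. Then $(w(g)\otimes\bar w(g))\zeta=w(g)\zeta w(g)^*$, and right multiplication by $w(k)$ is the unitary $1\otimes\bar w(k)^*$, which acts on the leg $\bar K$ only.

**Step 1. Twist by $w$, dilate, twist by $\bar w$, dilate.** The map $(\mathrm{id}\otimes w)\delta:\mathcal A\to B(H\otimes K)$ is a unital completely contractive homomorphism. Extend it to a ucp map on $E$ (Arveson) and dilate (Stinespring). There are $\tilde H\supseteq H\otimes K$, with projection $P$ onto $H\otimes K$, and a $*$-representation $\tilde\rho:E\to B(\tilde H)$ with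
$$P\tilde\rho(a)|_{H\otimes K}=a\otimes w(g)\qquad(a\in\mathcal A_g).$$
Next let $\varphi=(\tilde\rho\otimes\bar w)\delta:\mathcal A\to B(\tilde H\otimes\bar K)$, so $\varphi(a)=\tilde\rho(a)\otimes\bar w(g)$ on $\mathcal A_g$. In the same way there are $K'\supseteq\tilde H\otimes\bar K$ and a $*$-representation $\tilde\varphi:E\to B(K')$ whose compression to $\tilde H\otimes\bar K$ agrees with $\varphi$ on $\mathcal A$.

**Step 2. The original representation reappears.** Here we use the uniqueness property. Since $H\otimes K\otimes\bar K\subseteq\tilde H\otimes\bar K\subseteq K'$, each $h\mapsto h\otimes\zeta_i$ is an isometry $H\to K'$, and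
$$\langle\psi_i(x)h,k\rangle=\langle\tilde\varphi(x)(h\otimes\zeta_i),k\otimes\zeta_i\rangle$$
defines ucp maps $\psi_i:E\to B(H)$. For $a\in\mathcal A_g$,
$$\langle\psi_i(a)h,k\rangle=\langle ah\otimes(w(g)\otimes\bar w(g))\zeta_i,\,k\otimes\zeta_i\rangle=\langle ah,k\rangle\langle w(g)\zeta_iw(g)^*,\zeta_i\rangle\to\langle ah,k\rangle ,$$
because $\|w(g)\zeta_iw(g)^*-\zeta_i\|_2\to0$. By density this holds for all $a\in\mathcal A$. The ucp maps $E\to B(H)$ form a compact set in the point-weak\* topology, and every cluster point of $(\psi_i)$ is ucp and fixes $\mathcal A$; so it is $\mathrm{id}_E$. Hence $\psi_i(x)\to x$ weakly for **every** $x\in E$, in particular for $x=a^*a$ and $x=aa^*$.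

**Step 3. Asymptotically $\tilde\rho$ does not leave $H\otimes K$.** Let $a\in\mathcal A_g$ and $h\in H$. Since $\varphi(a)$ is a compression of $\tilde\varphi(a)$ and $1\otimes\bar w(g)$ is unitary,
$$\langle\psi_i(a^*a)h,h\rangle=\|\tilde\varphi(a)(h\otimes\zeta_i)\|^2\ge\|\varphi(a)(h\otimes\zeta_i)\|^2=\|(\tilde\rho(a)\otimes1)(h\otimes\zeta_i)\|^2 .$$
The left side tends to $\|ah\|^2$. On the right, $(P\otimes1)(\tilde\rho(a)\otimes1)(h\otimes\zeta_i)=ah\otimes w(g)\zeta_i$ has norm exactly $\|ah\|$. So the part in the range of $P^\perp\otimes1$ tends to $0$. For the adjoint, $\varphi(a)^*=\tilde\rho(a)^*\otimes\bar w(g)^*$ is the compression of $\tilde\varphi(a)^*$, and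
$$\langle\psi_i(aa^*)h,h\rangle=\|\tilde\varphi(a)^*(h\otimes\zeta_i)\|^2\ge\|(\tilde\rho(a)^*\otimes1)(h\otimes\zeta_i)\|^2,$$
with left side tending to $\|a^*h\|^2$ and $(P\otimes1)(\tilde\rho(a)^*\otimes1)(h\otimes\zeta_i)=a^*h\otimes w(g)^*\zeta_i$ of norm $\|a^*h\|$. Thus
$$(\tilde\rho(a)\otimes1)(h\otimes\zeta_i)-ah\otimes w(g)\zeta_i\to0,\qquad(\tilde\rho(a)^*\otimes1)(h\otimes\zeta_i)-a^*h\otimes w(g)^*\zeta_i\to0 .$$

**Step 4. Moving along the group.** To iterate, we need the same statement at $w(k)\zeta_i$ in place of $\zeta_i$. Right multiplication by $w(k)$ acts on the leg $\bar K$ only, so it commutes with $\tilde\rho(\cdot)\otimes1$ and with $w(g)\otimes1$. Apply it to both limits, and then replace $\zeta_iw(k)$ by $w(k)\zeta_i$, using $\|\zeta_iw(k)-w(k)\zeta_i\|_2\to0$. For all $k\in G$,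
$$(\tilde\rho(a)\otimes1)(h\otimes w(k)\zeta_i)-ah\otimes w(gk)\zeta_i\to0,\qquad(\tilde\rho(a)^*\otimes1)(h\otimes w(k)\zeta_i)-a^*h\otimes w(g^{-1}k)\zeta_i\to0.\tag{5}$$

**Step 5. Definition of $\theta_\tau$ in the limit.** For $y=\sum_jh_j\otimes k_j\in H\odot\mathbb C[G]$ put
$$T_i(y)=\sum_jh_j\otimes w(k_j)\zeta_i,\qquad[y]=\sum_jh_j\otimes\sigma_\tau(k_j)\Omega\in H\otimes K_\tau .$$
The vectors $[y]$ are dense, since $\Omega$ is cyclic. Since $\langle w(k)\zeta_i,w(l)\zeta_i\rangle\to\tau(u_{l^{-1}k})=\langle\sigma_\tau(k)\Omega,\sigma_\tau(l)\Omega\rangle$, we have $\|T_i(y)\|\to\|[y]\|$. For a symbol $b\in\mathcal A_g$ put $b\cdot(h\otimes k)=bh\otimes gk$ and $b^*\cdot(h\otimes k)=b^*h\otimes g^{-1}k$. Extend this to formal sums $\mathfrak x$ of monomials in homogeneous elements of $\mathcal A$ and their adjoints, and let $x\in E$ be the value of $\mathfrak x$. By (5) and the boundedness of the operators $\tilde\rho(\cdot)\otimes1$, we can treat the factors of a monomial one after the other and obtain $(\tilde\rho(x)\otimes1)T_i(y)-T_i(\mathfrak x\cdot y)\to0$. Therefore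
$$\|[\mathfrak x\cdot y]\|=\lim_i\|T_i(\mathfrak x\cdot y)\|=\lim_i\|(\tilde\rho(x)\otimes1)T_i(y)\|\le\|x\|\,\|[y]\| .\tag{6}$$
So $[\mathfrak x\cdot y]=0$ if $[y]=0$, and also if $x=0$. By linearity, $\theta_\tau(x)[y]:=[\mathfrak x\cdot y]$ is well defined, depends only on $x$, and satisfies $\|\theta_\tau(x)\|\le\|x\|$. It is linear and multiplicative on the dense $*$-subalgebra of values $x$. On generators, $\theta_\tau(a)=a\otimes\sigma_\tau(g)$ and $\theta_\tau(a^*)=a^*\otimes\sigma_\tau(g)^*=\theta_\tau(a)^*$, so it is a $*$-homomorphism there. By continuity it extends to $E$. $\square$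

**Step 6. From representations to a lift.** Let $\sigma=\bigoplus_\tau\sigma_\tau$ be faithful on $\mathrm C^*(G)$. Then $\theta=\bigoplus_\tau\theta_\tau$ is a $*$-representation of $E$ with $\theta(a)=a\otimes\sigma(g)$ for $a\in\mathcal A_g$. Hence $\theta(E)\subseteq E\otimes\sigma(\mathrm C^*(G))$. As $\sigma$ is faithful, $\mathrm{id}\otimes\sigma:E\otimes\mathrm C^*(G)\to E\otimes\sigma(\mathrm C^*(G))$ is an isomorphism (minimal tensor products). Then $\delta'=(\mathrm{id}\otimes\sigma)^{-1}\theta$ satisfies $\delta'(a)=a\otimes u_g$ on $\mathcal A_g$, and is a lift by Lemma 2. With Section 8, $G$ is a lifting group.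

**Step 7. The two special cases.** *RFD.* Let $\sigma$ be a finite-dimensional representation. Its normalized trace is an HS-trace $\tau$ (Section 2), and the GNS kernel of the trace $\tau$ is $\{x:\tau(x^*x)=0\}=\ker\sigma$. If $\mathrm C^*(G)$ is RFD, these kernels intersect in $0$.

*Amenable.* Take $w=\lambda$ and $\zeta_i=|F_i|^{-1/2}1_{F_i}$, a multiplication operator on $\ell^2(G)$, with $(F_i)$ a left Følner net. Then $\|\zeta_i\|_2=1$. Since $\lambda_g1_F\lambda_g^*=1_{gF}$,
$$\|\lambda_g\zeta_i-\zeta_i\lambda_g\|_2^2=\|\lambda_g\zeta_i\lambda_g^*-\zeta_i\|_2^2=\frac{|gF_i\triangle F_i|}{|F_i|}\to0 .$$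
Also $\langle\lambda_g\zeta_i,\zeta_i\rangle=\mathrm{Tr}(\lambda_g\zeta_i\zeta_i^*)=\tau_0(u_g)$. So $\tau_0$ is an HS-trace, and $\sigma_{\tau_0}=\lambda$ is faithful since $G$ is amenable. $\blacksquare$

## 10. Subgroups, directed unions, and the classification for property (T): proof of Theorem C

**(a) Subgroups.** Let $H\le G$ with $G$ a lifting group. A coaction of $H$ on $\mathcal A$ is a coaction of $G$ through $\mathrm C^*(H)\subseteq\mathrm C^*(G)$; the density condition holds already with the subspaces $\mathcal A_h$, $h\in H$. Its lift sends $\iota(a)$, $a\in\mathcal A_h$, to $\iota(a)\otimes u_h$, so it maps all of $E$ into $E\otimes\mathrm C^*(H)$. By Lemma 2 for $H$, it is a lift of the original coaction.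

**(b) Directed unions.** Let $G=\bigcup_\alpha H_\alpha$ be a directed union of lifting subgroups. By Section 8 it suffices to take a unital cosystem $(\mathcal A,G,\delta)$ with $\mathcal A\subseteq E=\mathrm C^*_{\rm env}(\mathcal A)$. The difficulty is that the envelopes of the subalgebras belonging to the $H_\alpha$ need not be compatible with each other. So we work inside one fixed cover of $\mathcal A$, the algebra $C$ of Section 4, and compare ideals.

**Step 1. The cover $C$ and invariant ideals.** Let $C=\mathrm C^*(\delta(\mathcal A))\subseteq E\otimes\mathrm C^*(G)$ and $\delta_C=(\mathrm{id}\otimes\Delta)|_C$. For $a\in\mathcal A_g$, $\delta_C(\delta(a))=\delta(a)\otimes u_g$, so $\delta_C$ maps $C$ into $C\otimes\mathrm C^*(G)$. Let $m=(\mathrm{id}\otimes\varepsilon)|_C:C\to E$, which is surjective with $m\delta=\mathrm{id}_{\mathcal A}$, and $L=\ker m$. Call an ideal $N$ of $C$, with quotient map $q_N$, *invariant* if $(q_N\otimes\mathrm{id})\delta_C(N)=0$; use the same word for ideals of a C\*-subalgebra $C'\subseteq C$ with $\delta_C(C')\subseteq C'\otimes\mathrm C^*(G)$.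 If $L$ is invariant, $\delta_C$ descends to a $*$-homomorphism $\delta'$ on $C/L=E$ with $\delta'(a)=a\otimes u_g$ on $\mathcal A_g$, which is a lift by Lemma 2. So **it suffices to show that $L$ is invariant**. We will construct an invariant ideal $N\supseteq L$ that is small enough for $\mathcal A\to C/N$ to be c.i.; then $N=L$ by (F1).

**Step 2. What the lifting property of $H_\alpha$ gives.** Let $\mathcal A_\alpha=\overline{\rm span}\{\mathcal A_g:g\in H_\alpha\}$. It is a unital algebra (because $1\in\mathcal A_e$), and $\delta$ restricts to a coaction of $H_\alpha$ on it. Let $C_\alpha=\mathrm C^*(\delta(\mathcal A_\alpha))$, so $\delta_C(C_\alpha)\subseteq C_\alpha\otimes\mathrm C^*(H_\alpha)$, and $L_\alpha=L\cap C_\alpha$. Let $I_\alpha$ be the Shilov ideal of $\delta(\mathcal A_\alpha)\cong\mathcal A_\alpha$ in $C_\alpha$, so $C_\alpha/I_\alpha=\mathrm C^*_{\rm env}(\mathcal A_\alpha)$. Since $H_\alpha$ is a lifting group, there is a lift $\delta'_\alpha$ on $C_\alpha/I_\alpha$. For $a\in\mathcal A_g$, $g\in H_\alpha$, both $(q_{I_\alpha}\otimes\mathrm{id})\delta_C$ and $\delta'_\alpha q_{I_\alpha}$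 send $\delta(a)$ to $q_{I_\alpha}(\delta(a))\otimes u_g$. So these $*$-homomorphisms agree on $C_\alpha$, and *$I_\alpha$ is invariant*. Since $C_\alpha/L_\alpha\cong m(C_\alpha)\subseteq E$ and $m\delta=\mathrm{id}$, the map $\mathcal A_\alpha\to C_\alpha/L_\alpha$ is c.i., and therefore $L_\alpha\subseteq I_\alpha$.

**Step 3. The smallest invariant ideal above $L_\alpha$.** The Shilov ideals $I_\alpha$ need not increase with $\alpha$, so we replace them by ideals that do. An intersection $N'=\bigcap_kN_k$ of invariant ideals of $C_\alpha$ is invariant: if $\pi_k$ is a faithful representation of $C_\alpha/N_k$ and $\rho$ one of $\mathrm C^*(G)$, then $\bigoplus_k\pi_k$ is faithful on $C_\alpha/N'$, so $\bigoplus_k(\pi_k\otimes\rho)$ is faithful on $(C_\alpha/N')\otimes\mathrm C^*(G)$. Thus $(C_\alpha/N')\otimes\mathrm C^*(G)$ embeds in $\prod_k\big((C_\alpha/N_k)\otimes\mathrm C^*(G)\big)$. For $x\in N'$ every component of the image of $(q_{N'}\otimes\mathrm{id})\delta_C(x)$ vanishes.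

Let $N_\alpha$ be the intersection of all invariant ideals of $C_\alpha$ that contain $L_\alpha$; it is the smallest of them. Then $N_\alpha\subseteq I_\alpha$, so $\mathcal A_\alpha\to C_\alpha/N_\alpha$ is c.i.

*Monotonicity.* Let $H_\alpha\subseteq H_\beta$. The ideal $N_\beta\cap C_\alpha$ of $C_\alpha$ is invariant, because $C_\alpha/(N_\beta\cap C_\alpha)\subseteq C_\beta/N_\beta$, minimal tensor products preserve inclusions, and $(q_{N_\beta}\otimes\mathrm{id})\delta_C$ vanishes on $N_\beta$. It contains $L_\beta\cap C_\alpha=L_\alpha$. So $N_\alpha\subseteq N_\beta$.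

**Step 4. The limit ideal $N$.** Every $\mathcal A_g$ lies in some $\mathcal A_\alpha$, so $\bigcup\mathcal A_\alpha$ is dense in $\mathcal A$ and $C=\overline{\bigcup C_\alpha}$. Put $N=\overline{\bigcup N_\alpha}$, an ideal of $C$ by monotonicity.

*$N$ is invariant.* For $x\in N_\alpha$ we have $\delta_C(x)\in C_\alpha\otimes\mathrm C^*(G)$, and $q_N|_{C_\alpha}$ factors through $C_\alpha/N_\alpha$. So $(q_N\otimes\mathrm{id})\delta_C(x)$ is an image of $(q_{N_\alpha}\otimes\mathrm{id})\delta_C(x)=0$. Now use continuity.

*$\mathcal A\to C/N$ is c.i.* For $a\in M_n(\mathcal A_\alpha)$, applying $\delta$ entrywise,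
$$\|\delta(a)+M_n(N)\|=\inf_{\beta\ge\alpha}\|\delta(a)+M_n(N_\beta)\|=\|a\|,$$
where the first equality holds because $\bigcup_{\beta\ge\alpha}M_n(N_\beta)$ is dense in $M_n(N)$, and the second because $\mathcal A_\alpha\subseteq\mathcal A_\beta\to C_\beta/N_\beta$ is c.i. The matrices over $\bigcup\mathcal A_\alpha$ are dense.

*$L\subseteq N$.* First, $L=\overline{\bigcup L_\alpha}$: let $L'$ be the right side, which is contained in $L$. For $c\in C_\alpha$, $\|c+L'\|\le\|c+L_\alpha\|=\|c+L\|\le\|c+L'\|$, where the middle equality holds because $C_\alpha/L_\alpha\to C/L$ is injective. So $C/L'\to C/L$ is isometric on a dense set, and $L'=L$. Since $L_\alpha\subseteq N_\alpha$, we get $L\subseteq N$.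

**Step 5. Conclusion.** By Step 4, $C/N$ is a quotient of $C/L=E$ on which $\mathcal A$ embeds c.i. By (F1), $N=L$. So $L$ is invariant, and $\delta$ lifts by Step 1.

**(c) Property (T) groups.** If $\mathrm C^*(G)$ is RFD, $G$ is a lifting group by Theorem B. If $G$ has (T) and $\mathrm C^*(G)$ is not RFD, $G$ is not a lifting group by Corollary A. The last assertion of Theorem C follows from this and (a): a lifting group cannot contain a subgroup that is not a lifting group. In particular no group that contains $\mathrm{SL}_n(\mathbb Z)$ for some $n\ge3$, or an infinite simple property (T) group, is a lifting group. $\blacksquare$
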